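\title{The factorization property of the Szlenk operator ideals}

\begin{abstract}
For an ordinal $\alpha$ let $\mathcal{SZ}_\alpha$ be the ideal of operators between Banach spaces whose Szlenk index is at most $\omega^\alpha$. It is known that if $\alpha$ has uncountable cofinality, then every operator in $\mathcal{SZ}_\alpha$ factors through a Banach space of Szlenk index at most $\omega^\alpha$. We prove the converse. For $\alpha\ge1$ of countable cofinality the counterexample is a diagonal operator on a $c_0$-sum of spaces $C(K)$ with $K$ compact and scattered, and it factors through no space $Z$ with $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for even a single $\varepsilon\in(0,1)$.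
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are real or complex, operators are bounded and linear, $B_E$ is the closed unit ball of $E$, and $I_E$ is the identity of $E$. We work in ZFC.

Let $H\subseteq E^*$ be weak$^*$-compact and let $\varepsilon>0$. The \emph{Szlenk derivation} removes from $H$ the points that have a weak$^*$-neighborhood whose trace on $H$ is small in norm:
\[
s_\varepsilon(H)=\{x\in H:\ \operatorname{diam}(H\cap U)>\varepsilon\ \text{for every weak$^*$-open } U\ni x\}.
\]
It is iterated transfinitely by $s^0_\varepsilon(H)=H$, $s_\varepsilon^{\xi+1}(H)=s_\varepsilon(s^\xi_\varepsilon(H))$, and $s^\xi_\varepsilon(H)=\bigcap_{\eta<\xi}s^\eta_\varepsilon(H)$ for limit ordinals $\xi$. For an operator $T\colon E\to F$ let $\mathrm{Sz}_\varepsilon(T)$ be the least ordinal $\xi$ with $s^\xi_\varepsilon(T^*B_{F^*})=\emptyset$, or $\infty$ if there is none. The \emph{Szlenk index} of $T$ is $\mathrm{Sz}(T)=\sup_{\varepsilon>0}\mathrm{Sz}_\varepsilon(T)$, and for a space we write $\mathrm{Sz}_\varepsilon(Z)=\mathrm{Sz}_\varepsilon(I_Z)$, $\mathrm{Sz}(Z)=\mathrm{Sz}(I_Z)$.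 The index measures how far the weak$^*$ topology on $T^*B_{F^*}$ is from the norm topology; it equals $1$ exactly when they agree. For an ordinal $\alpha$ let $\mathcal{SZ}_\alpha$ be the class of operators $T$ such that $\mathrm{Sz}(T)$ is an ordinal and $\mathrm{Sz}(T)\le\omega^\alpha$.

An \emph{operator ideal} is a class $\mathcal I$ of operators such that each component $\mathcal I(E,F)$ is a linear subspace of the operators from $E$ to $F$ containing those of finite rank, and $BTA\in\mathcal I$ whenever $T\in\mathcal I$ and the composition is defined. It is \emph{closed} if every component is closed in the operator norm. It has the \emph{factorization property} if every $T\in\mathcal I(E,F)$ can be written $T=BA$ with $A\colon E\to Z$, $B\colon Z\to F$ and $I_Z\in\mathcal I$. An operator that factors in this way always lies in $\mathcal I$, since $BA=BI_ZA$; the factorization property says that an operator belongs to $\mathcal I$ for no other reason.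

We use two known facts without proof.
\begin{itemize}
\item[(K1)] Each $\mathcal{SZ}_\alpha$ is a closed operator ideal.
\item[(K2)] If $\alpha$ has uncountable cofinality, then $\mathcal{SZ}_\alpha$ has the factorization property.
\end{itemize}
The question we answer, posed in \cite{Brooker}, is whether the converse of (K2) holds: \emph{does $\mathcal{SZ}_\alpha$ have the factorization property only when $\alpha$ has uncountable cofinality?} The ordinals that remain are $0$, the successors, and the limit ordinals of cofinality $\omega$. The answer is yes.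

\begin{theorem}\label{thm:main}
For every ordinal $\alpha$ the following are equivalent.
\begin{itemize}
\item[(i)] $\alpha$ has uncountable cofinality.
\item[(ii)] $\mathcal{SZ}_\alpha$ has the factorization property.
\item[(iii)] The class $\mathcal O_\alpha$ of operators that factor through a Banach space of Szlenk index at most $\omega^\alpha$ is norm closed, that is, $\mathcal O_\alpha(E,F)$ is closed for all $E,F$.
\end{itemize}
\end{theorem}

For $\alpha\ge1$ the failure of (ii) and (iii) is witnessed by one explicit operator. The $c_0$-sum $(\bigoplus_nE_n)_{c_0}$ is the space of sequences $(f_n)$ with $f_n\in E_n$ and $\|f_n\|\to0$, under the supremum norm.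

\begin{theorem}\label{thm:example}
Let $\alpha\ge1$ be a successor ordinal or an ordinal of cofinality $\omega$. There are compact scattered spaces $K_n$, $n\ge1$, with $\mathrm{Sz}(C(K_n))\le\omega^\alpha$, such that the operator $T(f_n)_n=(\frac1nf_n)_n$ on $E=(\bigoplus_nC(K_n))_{c_0}$ belongs to $\mathcal{SZ}_\alpha$ but factors through no Banach space $Z$ for which $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for some $\varepsilon\in(0,1)$. In particular $T$ factors through no $Z$ with $\mathrm{Sz}(Z)\le\omega^\alpha$.
\end{theorem}

Why should cofinality decide the matter? The indices $\mathrm{Sz}_\varepsilon(T)$ grow as $\varepsilon$ decreases, so $\mathrm{Sz}(T)=\sup_n\mathrm{Sz}_{1/n}(T)$, and for $T\in\mathcal{SZ}_\alpha$ with $\alpha\ge1$ each $\mathrm{Sz}_{1/n}(T)$ is strictly below $\omega^\alpha$ (Lemma~\ref{lem:basic}). If $\alpha$ has uncountable cofinality, choose $\beta_n<\alpha$ with $\mathrm{Sz}_{1/n}(T)\le\omega^{\beta_n}$; then $\beta=\sup_n\beta_n<\alpha$ and $T\in\mathcal{SZ}_\beta$. The intermediate space is thus allowed a much larger index than the operator has. When the cofinality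 is countable this room is gone, and one expects failure. The case $\alpha=0$ is the model: $\mathcal{SZ}_0$ contains the compact operators, its spaces are the finite-dimensional ones, and a compact operator of infinite rank is a norm limit of good operators without being good.

To turn the expectation into a proof we need a property that a \emph{space} of small index has and an \emph{operator} of small index may lack. The property is self-improvement. If $\mathrm{Sz}_\varepsilon(Z)\le\zeta$ and $\varepsilon<\lambda<1$, then a suitably branching weakly null family in $B_Z$ has a convex combination of norm less than $\lambda$. Such combinations, divided by $\lambda$, are again vectors of $B_Z$, so the step can be repeated, and $n$ steps give norm at most $\lambda^n$. An operator with weights $1/n$ cannot shrink vectors geometrically. The work lies in finding, for each $\zeta<\omega^\alpha$ and each $n$, a compact space rich enough to host the $n$-fold averaging and still of height below $\omega^\alpha$. Section~\ref{sec:finite} carries this out by hand for finite $\zeta$ and isolates the two obstacles for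 infinite $\zeta$. Section~\ref{sec:CK} bounds $\mathrm{Sz}(C(K))$ by the Cantor--Bendixson height of $K$. Sections~\ref{sec:plays} and~\ref{sec:spaces} construct the spaces, Section~\ref{sec:lower} performs the averaging, and Section~\ref{sec:proofs} proves the theorems.

\section{Two derivations}\label{sec:prelim}

\subsection{The Szlenk derivation}

\begin{lemma}\label{lem:basic}
Let $H\subseteq E^*$ be weak$^*$-compact.
\begin{itemize}
\item[(a)] The sets $s^\xi_\varepsilon(H)$ are weak$^*$-compact and decrease with $\xi$; $s^{\xi+\eta}_\varepsilon(H)=s^\eta_\varepsilon(s^\xi_\varepsilon(H))$; and $s^\xi_{\varepsilon}(H)\subseteq s^\xi_{\varepsilon'}(H')$ if $H\subseteq H'$ and $\varepsilon\ge\varepsilon'$.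
\item[(b)] If $\mathrm{Sz}_\varepsilon(T)$ is an ordinal, it is a successor. Hence, for $\alpha\ge1$, $\mathrm{Sz}(T)\le\omega^\alpha$ implies $\mathrm{Sz}_\varepsilon(T)<\omega^\alpha$ for every $\varepsilon>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If an open set $U$ removes one point of $H\cap U$, it removes all of them, so $H\setminus s_\varepsilon(H)$ is relatively open. The statements follow by induction on $\xi$ (on $\eta$ for the sum formula). (b) The set $T^*B_{F^*}$ is nonempty, and a decreasing family of nonempty compact sets has nonempty intersection, so the first empty stage is neither $0$ nor a limit. For $\alpha\ge1$ the ordinal $\omega^\alpha$ is a limit.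
\end{proof}

\begin{example}\label{ex:c0}
Let $Z=c_0$, $Z^*=\ell_1$, $B=B_{\ell_1}$, $0\le r\le1$. If $x\in rB$ and $\|x\|>r-\varepsilon/4$, pick $N$ with $\sum_{i\le N}|x_i|>r-\varepsilon/4$ and let $U$ be the weak$^*$-open set of $y$ with $\sum_{i\le N}|y_i|>r-\varepsilon/4$ and $\sum_{i\le N}|y_i-x_i|<\varepsilon/4$. Elements of $U\cap rB$ have tails of norm less than $\varepsilon/4$, so $\operatorname{diam}(U\cap rB)\le\varepsilon$. Each derivation therefore lowers the largest surviving norm by $\varepsilon/4$, and $\mathrm{Sz}_\varepsilon(c_0)$ is finite. Conversely, if $\|x\|\le r-2\varepsilon$ then $x+2\varepsilon e_i\in rB$ and $x+2\varepsilon e_i\to x$ weak$^*$, so $x\in s_\varepsilon(rB)$; thus $0\in s^k_\varepsilon(B)$ when $2k\varepsilon\le1$. Hence $\mathrm{Sz}(c_0)=\omega$.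
\end{example}

\begin{proposition}\label{prop:zero}
$\mathrm{Sz}(Z)\le1$ if and only if $\dim Z<\infty$, and every compact operator belongs to $\mathcal{SZ}_0$.
\end{proposition}

\begin{proof}
If $\mathrm{Sz}(Z)\le1$, then for each $\varepsilon$ every point of $B_{Z^*}$ has a relative weak$^*$-neighborhood of diameter at most $\varepsilon$, and finitely many of them cover $B_{Z^*}$. So $B_{Z^*}$ is totally bounded and $\dim Z<\infty$. If $T\colon E\to F$ is compact, so is $T^*$, and the weak$^*$-compact, hence norm closed, set $T^*B_{F^*}$ is norm compact. A compact topology coincides with every weaker Hausdorff topology, so $s_\varepsilon(T^*B_{F^*})=\emptyset$ for all $\varepsilon$. This applies to $I_Z$ when $\dim Z<\infty$.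
\end{proof}

Lower bounds for $\mathrm{Sz}_\varepsilon(Z)$ will come from vectors of $Z$. A family $(z_y)_{y\in P}$ in $Z$ is \emph{weakly null} if $\{y\in P:|z^*(z_y)|>\tau\}$ is finite for all $z^*\in Z^*$ and $\tau>0$. Subfamilies of weakly null families, their images under an operator, and linear combinations with fixed coefficients of finitely many weakly null families indexed by the same $P$ are weakly null. A convex combination is \emph{rational} if its coefficients are rational; we restrict to these so that they can be counted.

\begin{lemma}\label{lem:psi}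
Let $(z_y)_{y\in P}$ be a weakly null family in $B_Z$ and let $0<\varepsilon<\lambda$. For finite $b\subseteq P$ put
\[
\Psi(b)=\{z^*\in B_{Z^*}:\ \operatorname{Re}z^*(z_y)\ge\lambda\ \text{for all }y\in b\},
\]
a weak$^*$-compact set, with $\Psi(\emptyset)=B_{Z^*}$.
\begin{itemize}
\item[(a)] If $b\ne\emptyset$ and every rational convex combination of $(z_y)_{y\in b}$ has norm at least $\lambda$, then $\Psi(b)\neq\emptyset$.
\item[(b)] If $H\subseteq B_{Z^*}$ is weak$^*$-compact and $\Psi(b\cup\{y\})\cap H\ne\emptyset$ for infinitely many $y\in P$, then $\Psi(b)\cap s_\varepsilon(H)\ne\emptyset$.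
\end{itemize}
\end{lemma}

\begin{proof}
(a) By density the convex hull $\Gamma$ of $\{z_y:y\in b\}$ misses the open ball $U$ of radius $\lambda$. The Hahn--Banach theorem gives $z^*$ of norm one with $\operatorname{Re}z^*(z)\ge\sup_U\operatorname{Re}z^*=\lambda$ for $z\in\Gamma$.

(b) Take distinct $y_1,y_2,\dots$ and $z_k^*\in\Psi(b\cup\{y_k\})\cap H$. The compact set $\Psi(b)\cap H$ contains a cluster point $z^*$ of $(z^*_k)$: every weak$^*$-open $U\ni z^*$ contains $z_k^*$ for infinitely many $k$. Since the $y_k$ are distinct, $z^*(z_{y_k})\to0$, so for all large $k$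
\[
\|z_k^*-z^*\|\ge\operatorname{Re}(z^*_k-z^*)(z_{y_k})\ge\lambda-|z^*(z_{y_k})|>\varepsilon .
\]
Hence $\operatorname{diam}(H\cap U)>\varepsilon$ for every such $U$, and $z^*\in s_\varepsilon(H)$.
\end{proof}

\subsection{The Cantor--Bendixson derivation and hereditary families}

For a Hausdorff space $K$ let $K^{(1)}$ be the set of non-isolated points, and iterate as before to obtain closed sets $K^{(\xi)}$. Again $K^{(\xi+\eta)}=(K^{(\xi)})^{(\eta)}$, and $L\subseteq K$ implies $L^{(\xi)}\subseteq K^{(\xi)}$. The space $K$ is \emph{scattered} if every nonempty subset has a relatively isolated point. If $K^{(\xi)}=\emptyset$ for some $\xi$, then $K$ is scattered: for nonempty $L\subseteq K$ the least $\eta$ with $L\not\subseteq K^{(\eta)}$ is a successor $\eta'+1$, and a point of $L\setminus K^{(\eta'+1)}$ is isolated in $K^{(\eta')}\supseteq L$. The two derivations are linked by the following bound, proved in Section~\ref{sec:CK}.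

\begin{proposition}\label{prop:CK}
If $K$ is compact Hausdorff and $K^{(\omega^\alpha)}=\emptyset$, then $\mathrm{Sz}(C(K))\le\omega^\alpha$.
\end{proposition}

Our compact spaces are families of finite sets. A family $\mathcal F$ of finite subsets of a set $X$ is \emph{hereditary} if it contains $\emptyset$ and all subsets of its members. We identify sets with their indicator functions and regard $\mathcal F$ as a subspace of $\{0,1\}^X$. For $x\in X$ let $\varphi_x\in C(\mathcal F)$ be the coordinate function: $\varphi_x(u)=1$ if $x\in u$ and $\varphi_x(u)=0$ otherwise.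

\begin{lemma}\label{lem:hered}
Let $\mathcal F$ be a hereditary family of finite subsets of $X$, and let $\rho$ be an ordinal-valued function on $\mathcal F$ with $\rho(v)<\rho(u)$ whenever $u\subsetneq v$. Then:
\begin{itemize}
\item[(a)] $\mathcal F$ is compact and $\mathcal F^{(\rho(\emptyset)+1)}=\emptyset$;
\item[(b)] $(\varphi_x)_{x\in X}$ is a weakly null family in $B_{C(\mathcal F)}$;
\item[(c)] if $u\in\mathcal F$ and $w=\sum_{x\in u}a_x\varphi_x$ is a convex combination, then $\|w\|\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $a\subseteq X$ lie in the closure of $\mathcal F$. For finite $u\subseteq a$ the neighborhood $\{v:u\subseteq v\}$ of $a$ meets $\mathcal F$, so $u\in\mathcal F$. If $a$ were infinite, its finite subsets would contain an infinite strictly increasing chain, along which $\rho$ would decrease forever. So $a$ is finite, $a\in\mathcal F$, and $\mathcal F$ is closed in $\{0,1\}^X$. Next, $u\in\mathcal F^{(\xi)}$ implies $\rho(u)\ge\xi$, by induction on $\xi$: limit stages are immediate, and if $u\in\mathcal F^{(\xi+1)}$ then the neighborhood $\{v:u\subseteq v\}$ contains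 some $v\in\mathcal F^{(\xi)}$ other than $u$, so $\rho(u)>\rho(v)\ge\xi$. Finally $\rho\le\rho(\emptyset)$ on $\mathcal F$.

(b) If $x_1,x_2,\dots$ are distinct, then $\varphi_{x_k}\to0$ pointwise because members of $\mathcal F$ are finite. Functionals on $C(\mathcal F)$ are measures, so $\varphi_{x_k}\to0$ weakly by dominated convergence. (c) $w(u)=1$.
\end{proof}

\section{Finite indices, and two obstacles}\label{sec:finite}

Our goal is this: given $\zeta<\omega^\alpha$ and $n\ge1$, find a compact $K$ with $K^{(\omega^\alpha)}=\emptyset$, depending on $\zeta$ and $n$ only, such that whenever $\varepsilon<\lambda<1$ and $\mathrm{Sz}_\varepsilon(Z)\le\zeta$, every $A\colon C(K)\to Z$ with $\|A\|\le1$ admits $w$ with $\|w\|\ge1$ and $\|Aw\|\le\lambda^n$. We first do this for $\alpha=1$, $\zeta=m$ finite and $n=2$.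

\emph{One step.} Let $\mathrm{Sz}_\varepsilon(Z)\le m$, let $P$ be infinite and let $(z_y)_{y\in P}$ be weakly null in $B_Z$. Then some rational convex combination of at most $m$ of the $z_y$ has norm less than $\lambda$. Otherwise $\Psi(b)\ne\emptyset$ whenever $|b|=m$, by Lemma~\ref{lem:psi}(a); and if $\Psi(b)$ meets $s^i_\varepsilon(B_{Z^*})$ for all $b$ with $|b|=m-i\geq 1$, then by Lemma~\ref{lem:psi}(b) $\Psi(b)$ meets $s^{i+1}_\varepsilon(B_{Z^*})$ for all $b$ with $|b|=m-i-1$. After $m$ steps $s^m_\varepsilon(B_{Z^*})\ne\emptyset$, which is false. (For the unit vectors of $c_0$ the average of $m$ of them has norm $1/m$.)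

\emph{Two steps.} Let $X=\omega\times\omega_1$ with projections $\pi_1,\pi_2$, and let $\mathcal F$ consist of the $u\subseteq X$ with $|\pi_1(u)|\le m$ and $|\pi_2(u)|\le m$. Lemma~\ref{lem:hered} with $\rho(u)=m^2-|u|$ shows that $\mathcal F$ is compact of finite height. Let $A\colon C(\mathcal F)\to Z$ have norm at most one. For each row $y_2\in\omega_1$ the first step, applied to $(A\varphi_{(y_1,y_2)})_{y_1\in\omega}$, gives $b_1\subseteq\omega$ with $|b_1|\le m$ and rational convex coefficients $a^1$ on $b_1$ with $\|\sum_{y_1\in b_1}a^1_{y_1}A\varphi_{(y_1,y_2)}\|<\lambda$. There are countably many pairs $(b_1,a^1)$ and uncountably many rows, so \emph{one pair serves an infinite set $P$ of rows}. The vectors $z_{y_2}=\lambda^{-1}\sum_{y_1\in b_1}a^1_{y_1}A\varphi_{(y_1,y_2)}$, $y_2\in P$, form a weakly null family in $B_Z$, and the first step gives $b_2\subseteq P$, $|b_2|\le m$, and $a^2$ with $\|\sum_{y_2\in b_2}a^2_{y_2}z_{y_2}\|<\lambda$. The vector $w=\sum a^1_{y_1}a^2_{y_2}\varphi_{(y_1,y_2)}$ is a convex combination over the rectangle $b_1\times b_2\in\mathcal F$, so $\|w\|\ge1$, while $\|Aw\|<\lambda^2$.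

For infinite $\zeta$ the sets of at most $m$ points must be replaced by a hereditary family $\mathcal T$ on a set $Y$ in which Lemma~\ref{lem:psi}(b) can be applied $\zeta$ times. In particular the $m$-step argument must be available for every finite $m$, which leads to families with $\emptyset\in\mathcal T^{(\omega)}$. Two things change.

\emph{First obstacle: rectangles become essential.} Without the pigeonhole argument $b_1$ depends on the row, and $w$ is supported on a member of the family $\mathcal G$ of finite $u\subseteq Y\times Y$ such that $\pi_2(u)\in\mathcal T$ and every row $\{x:(x,y)\in u\}$ lies in $\mathcal T$. For finite $\zeta$ this is harmless. But let $\emptyset\in\mathcal T^{(\omega)}$. Then $\mathcal T$ has a member $c$ of each finite size $m$ (otherwise $\mathcal T^{(m)}=\emptyset$ by Lemma~\ref{lem:hered}), and the members of $\mathcal G$ contained in $Y\times c$ form a copy of the product space $\mathcal T^m$. In a product, $K^{(\xi)}\times L\subseteq(K\times L)^{(\xi)}$, and differentiating the slices $\{x\}\times L$ gives $K^{(\xi)}\times L^{(\eta)}\subseteq(K\times L)^{(\xi+\eta)}$.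 Hence $\emptyset\in\mathcal G^{(\omega m)}$ for all $m$, that is, $\emptyset\in\mathcal G^{(\omega^2)}$. The heights have multiplied, and for $\alpha=2$ Proposition~\ref{prop:CK} no longer applies. For families of subsets of rectangles the heights add up to finite corrections (Section~\ref{sec:spaces}), and $\omega^\alpha$ is closed under sums.

\emph{Second obstacle: the pigeonhole principle.} To obtain rectangles we need a family $\mathcal T$ that keeps its full height inside one piece of any partition into few pieces. The obvious family of height $\omega$, the sets $b\subseteq\{m\}\times\kappa$ with $|b|\le m$, $m<\omega$, fails however large $\kappa$ is: the partition of $\omega\times\kappa$ into the sets $\{m\}\times\kappa$ leaves only finite height in each piece. The same partition defeats any family in which a single point records a bound for the remaining height. If nothing records it, every finite set is allowed and the family is not compact. In the family of Section~\ref{sec:plays} a single point records nothing and any \emph{two} points record everything.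

\section{The Szlenk index of $C(K)$}\label{sec:CK}

We need two more properties of the Szlenk derivation: it is local, and it is stable under small perturbations in norm.

\begin{lemma}\label{lem:local}
If $H\subseteq E^*$ is weak$^*$-compact and $W$ is weak$^*$-open, then $s^\xi_\varepsilon(H)\cap W\subseteq s^\xi_\varepsilon(H\cap\overline W)$ for all $\xi$, the closure being taken in the weak$^*$ topology.
\end{lemma}

\begin{proof}
Induction on $\xi$; only the successor step needs a word. If $x\in s^{\xi+1}_\varepsilon(H)\cap W$, then $x\in s^\xi_\varepsilon(H\cap\overline W)$, and for open $U\ni x$ the set $s^\xi_\varepsilon(H\cap\overline W)\cap U$ contains $s^\xi_\varepsilon(H)\cap W\cap U$, which has diameter greater than $\varepsilon$.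
\end{proof}

\begin{lemma}\label{lem:perturb}
Let $H,G\subseteq E^*$ be weak$^*$-compact, $B=B_{E^*}$, $H\subseteq G+\theta B$ and $2\varepsilon'+4\theta\le\varepsilon$. Then $s^\xi_\varepsilon(H)\subseteq s^\xi_{\varepsilon'}(G)+\theta B$ for all $\xi$.
\end{lemma}

\begin{proof}
Put $G_\xi=s^\xi_{\varepsilon'}(G)$ and argue by induction; $\xi=0$ is the hypothesis. If $\xi$ is a limit and $x\in s^\xi_\varepsilon(H)$, the compact sets $G_\eta\cap(x+\theta B)$, $\eta<\xi$, are nonempty and decreasing, so $G_\xi\cap(x+\theta B)\ne\emptyset$.

Assume the inclusion for $\xi$ and let $x\in s^\xi_\varepsilon(H)$, $x\notin G_{\xi+1}+\theta B$. The compact set $\Phi=G_\xi\cap(x+\theta B)$ has diameter at most $2\theta$ and misses $G_{\xi+1}$. So it is covered by finitely many open sets $W_l$, each containing a point $\sigma_l\in\Phi$, with $\operatorname{diam}(G_\xi\cap W_l)\le\varepsilon'$. Let $W=\bigcup_lW_l$. The set $(G_\xi\setminus W)+\theta B$ is weak$^*$-compact and does not contain $x$; let $N$ be its complement. For $x',x''\in N\cap s^\xi_\varepsilon(H)$ pick $\sigma',\sigma''\in G_\xi$ within $\theta$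 of $x'$ and $x''$. By the choice of $N$, $\sigma'\in W_l$ and $\sigma''\in W_{l'}$ for some $l,l'$, and
\[
\|x'-x''\|\le2\theta+\|\sigma'-\sigma_l\|+\|\sigma_l-\sigma_{l'}\|+\|\sigma_{l'}-\sigma''\|\le2\varepsilon'+4\theta\le\varepsilon .
\]
Thus $x\notin s_\varepsilon^{\xi+1}(H)$.
\end{proof}

Recall that $C(K)^*=M(K)$, the regular Borel measures on $K$ with norm $\|\nu\|=|\nu|(K)$, and that for open $U\subseteq K$
\[
|\nu|(U)=\sup\Big\{\Big|\int f\,d\nu\Big|:\ f\in C(K),\ |f|\le1,\ f=0\ \text{off }U\Big\},
\]
so that $\nu\mapsto|\nu|(U)$ is weak$^*$ lower semicontinuous. Recall also that a totally disconnected compact Hausdorff space has a base of clopen sets. This applies to compact scattered spaces, since a connected set with more than one point has no isolated point.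

In the successor step of the proof $K$ splits into finitely many layers of height $\omega^\beta$, to which we want to apply the inductive hypothesis. The layers are not clopen, so restriction of measures to a layer is not weak$^*$-continuous: mass can escape in the limit to a higher layer, as when $\delta_{x_k}\to\delta_x$. The remedy is a dichotomy. Either no mass escapes near $\mu$, and then all measures near $\mu$ almost live on one compact set of height $\omega^\beta$; or some measure near $\mu$ carries definitely more mass on the lower layers, which, as in Example~\ref{ex:c0}, can happen only finitely many times in a row.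

\begin{proof}[Proof of Proposition~\ref{prop:CK}]
Induction on $\alpha$. If $\alpha=0$, then $K$ is discrete and compact, hence finite, and Proposition~\ref{prop:zero} applies. If $\alpha$ is a limit, then $\bigcap_{\beta<\alpha}K^{(\omega^\beta)}=\emptyset$, so by compactness $K^{(\omega^\beta)}=\emptyset$ for some $\beta<\alpha$, and $\mathrm{Sz}(C(K))\le\omega^\beta$.

Let $\alpha=\beta+1$. Since $\omega^\alpha=\sup_n\omega^\beta n$, compactness gives $n\ge1$ with $K^{(\omega^\beta n)}=\emptyset$. Put $L_j=K^{(\omega^\beta j)}$ for $0\le j\le n$, and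
\[
U_j=K\setminus L_{j+1}\quad(-1\le j<n),\qquad D_j=L_j\setminus L_{j+1}=U_j\setminus U_{j-1}\quad(0\le j<n).
\]
The $U_j$ are open and increasing, and the layers $D_j$ partition $K$. Let $B=B_{M(K)}$, fix $\varepsilon>0$, and put $\delta=\varepsilon/(24n)$.

\medskip
\noindent\emph{Claim.} Let $H\subseteq B$ be weak$^*$-compact, $\mu\in H$, and let $W\ni\mu$ be weak$^*$-open with $|\nu|(U_j)\le|\mu|(U_j)+\delta$ for all $\nu\in H\cap W$ and $0\le j<n$. Then $\mu\notin s^{\omega^\beta}_\varepsilon(H)$.

\medskip
For $0\le j<n$ regularity gives a compact subset of $D_j$ carrying all but $\delta$ of $|\mu|(D_j)$; cover it by finitely many clopen subsets of $K$ contained in $U_j$ and let $O_j$ be their union. Then $V_j=O_j\cap L_j$ is a compact subset of $D_j$ with $|\mu|(D_j\setminus V_j)<\delta$, and $U_{j-1}\cup V_j=U_{j-1}\cup O_j$ is open with $|\mu|(U_{j-1}\cup V_j)>|\mu|(U_j)-\delta$. By lower semicontinuity and regularity of the weak$^*$ topology there is an open $W'\ni\mu$ with $\overline{W'}\subseteq W$ such that $|\nu|(U_{j-1}\cup V_j)>|\mu|(U_j)-2\delta$ for all $\nu\in\overline{W'}$ and all $j$.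 Let $H_0=H\cap\overline{W'}$. For $\nu\in H_0$,
\[
|\nu|(D_j\setminus V_j)=|\nu|(U_j)-|\nu|(U_{j-1}\cup V_j)\le3\delta ,
\]
so with $V=\bigcup_jV_j$ we have $|\nu|(K\setminus V)\le3n\delta=\varepsilon/8$.

Now $V_j^{(\omega^\beta)}\subseteq V_j\cap L_j^{(\omega^\beta)}=V_j\cap L_{j+1}=\emptyset$. The $V_j$ are finitely many disjoint compact sets, hence clopen in $V$, so $V^{(\omega^\beta)}=\emptyset$, and by induction $s^{\omega^\beta}_{\varepsilon/4}(B_{M(V)})=\emptyset$. The map $\iota\colon M(V)\to M(K)$, $(\iota\sigma)(\cdot)=\sigma(\,\cdot\cap V)$, is an isometry, and it is weak$^*$-continuous as the adjoint of the restriction $C(K)\to C(V)$. So it maps $B_{M(V)}$ isometrically and weak$^*$-homeomorphically onto a compact set $G$. The derivation of a set depends only on its relative weak$^*$ topology and its norm distances, so $s^{\omega^\beta}_{\varepsilon/4}(G)=\emptyset$. For $\nu\in H_0$ we have $\|\nu-\iota(\nu|_V)\|=|\nu|(K\setminus V)\le\varepsilon/8$, so $H_0\subseteq G+(\varepsilon/8)B$. Lemma~\ref{lem:perturb} with $\varepsilon'=\varepsilon/4$, $\theta=\varepsilon/8$ gives $s^{\omega^\beta}_\varepsilon(H_0)=\emptyset$,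 and Lemma~\ref{lem:local} gives $s^{\omega^\beta}_\varepsilon(H)\cap W'=\emptyset$. The claim is proved.

\medskip
Let $H_k=s^{\omega^\beta k}_\varepsilon(B)$ and $Q(\mu)=\sum_{0\le j<n}|\mu|(U_j)\in[0,n]$ for $\mu\in B$. Let $\mu\in H_{k+1}=s^{\omega^\beta}_\varepsilon(H_k)$. The set $W$ of all $\nu$ with $|\nu|(U_i)>|\mu|(U_i)-\delta/(2n)$ for all $i$ is an open neighborhood of $\mu$, so by the claim there are $\nu\in H_k\cap W$ and $j$ with $|\nu|(U_j)>|\mu|(U_j)+\delta$. Then $Q(\nu)\ge Q(\mu)+\delta-(n-1)\delta/(2n)\ge Q(\mu)+\delta/2$. Starting from a point of $H_k$ and descending $k$ times, we reach a point of $B$ with $Q\ge k\delta/2$. So $H_k=\emptyset$ once $k>2n/\delta$, and $\mathrm{Sz}_\varepsilon(C(K))\le\omega^\beta k<\omega^\alpha$.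
\end{proof}

\section{A family that survives partitions}\label{sec:plays}

Fix an ordinal $\zeta\ge1$ and a cardinal $\mathfrak m\ge\max(\omega,|\zeta|)$, the number of pieces we want to allow, and put $\kappa=(2^{\mathfrak m})^+$. As a successor cardinal $\kappa$ is regular, so every subset of $\kappa$ of size at most $\mathfrak m$ is bounded. Every function $\mathfrak m\to\kappa$ therefore maps into some ordinal $\xi<\kappa$, which has size at most $2^{\mathfrak m}$, and
\[
\kappa^{\mathfrak m}\le\kappa\cdot(2^{\mathfrak m})^{\mathfrak m}=\kappa .
\]
This equality is the reason for the choice of $\kappa$.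

A \emph{play} is a finite sequence $t=((\gamma_1,y_1),\dots,(\gamma_k,y_k))$ in $\zeta\times\kappa$; the $\gamma_i$ are its \emph{labels} and $N(t)=\{y_1,\dots,y_k\}$ is its set of \emph{points}. Let $\ell(t)=\gamma_k$ be the last label, with $\ell(\emptyset)=\zeta$ for the empty play, and let $t^\frown(\gamma,y)$ denote $t$ extended by one move. The label will count how many applications of Lemma~\ref{lem:psi}(b) are still to come. The set $\mathcal C$ of pairs $(t,\gamma)$, with $t$ a play and $\gamma<\zeta$, has size $\kappa$. Let $\mathcal H$ be the set of partial functions from $\kappa$ to $\mathcal C$ whose domain has size at most $\mathfrak m$. A nonempty member of $\mathcal H$ is the range of a function $\mathfrak m\to\kappa\times\mathcal C$, so $|\mathcal H|\le\kappa^{\mathfrak m}=\kappa$. Composing a bijection $\kappa\to\kappa\times\kappa$, the first projection and a surjection $\kappa\to\mathcal H$, we fix an enumeration $(h_y)_{y<\kappa}$ of $\mathcal H$ in which every member occurs $\kappa$ times.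

We read $h_y$ as a list of instructions attached to the point $y$: for $x$ in its domain, $h_y(x)$ is the only position and label at which $y$ may be played in a play that has already used $x$.

\begin{definition}\label{def:legal}
For a play $t$ and $\gamma<\zeta$ let $S(\emptyset,\gamma)=\kappa$ and, for $t\ne\emptyset$,
\[
S(t,\gamma)=\{y<\kappa:\ y>\max N(t),\ \text{and }h_y(x)\text{ is defined and equals }(t,\gamma)\ \text{for all }x\in N(t)\}.
\]
The set $\mathcal Q$ of \emph{legal} plays is defined by recursion on length: $\emptyset\in\mathcal Q$, and $t^\frown(\gamma,y)\in\mathcal Q$ if and only if $t\in\mathcal Q$, $\gamma<\ell(t)$ and $y\in S(t,\gamma)$. Let $\mathcal T=\mathcal T(\zeta,\mathfrak m)$ be the family of all subsets of the sets $N(t)$, $t\in\mathcal Q$.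

For $P\subseteq\kappa$ and $t\in\mathcal Q$ with $N(t)\subseteq P$, define by recursion on $\ell(t)$: $t$ is \emph{$P$-good} if for every $\gamma<\ell(t)$ there are infinitely many $y\in S(t,\gamma)\cap P$ such that $t^\frown(\gamma,y)$ is $P$-good. The set $P$ is \emph{rich} if the empty play is $P$-good.
\end{definition}

Initial segments of legal plays are legal, and along a legal play $\zeta>\gamma_1>\dots>\gamma_k$ and $y_1<\dots<y_k$. A play with $\ell(t)=0$ is $P$-good vacuously. For $\zeta=2$, the family $\mathcal T$ consists of $\emptyset$, all singletons and the edges of a graph on $\kappa$, in which $y<y'$ are joined when $h_{y'}(y)=(((1,y)),0)$; and $P$ is rich exactly when infinitely many $y\in P$ have infinitely many larger neighbors in $P$.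

Rich sets play the role that infinite sets played in Section~\ref{sec:finite}, and the next lemma is the pigeonhole principle for them. If no piece is rich, then in each piece some legal play gets stuck. The stuck plays use disjoint sets of points, so a single instruction list continues all of them at once.

\begin{lemma}\label{lem:pigeon}
If $\kappa$ is the disjoint union of sets $P_i$, $i\in I$, and $|I|\le\mathfrak m$, then some $P_i$ is rich.
\end{lemma}

\begin{proof}
Suppose not, and fix $i$. Let $t\in\mathcal Q$ with $N(t)\subseteq P_i$ fail to be $P_i$-good, as the empty play does. Then there is $\gamma<\ell(t)$ such that $t^\frown(\gamma,y)$ is $P_i$-good for only finitely many $y\in S(t,\gamma)\cap P_i$. If $t^\frown(\gamma,y)$ is not $P_i$-good for some $y\in S(t,\gamma)\cap P_i$, replace $t$ by it and repeat. The last label strictly decreases, so the process stops, and when it stops $S(t,\gamma)\cap P_i$ is finite. We obtain $t_i\in\mathcal Q$ (possibly empty) with $N(t_i)\subseteq P_i$ and $\gamma_i<\ell(t_i)$ such that $S(t_i,\gamma_i)\cap P_i$ is finite.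

The finite sets $N(t_i)$ are pairwise disjoint, so $g(x)=(t_i,\gamma_i)$ for $x\in N(t_i)$, $i\in I$, defines a partial function whose domain has size at most $\mathfrak m$. Thus $g\in\mathcal H$ and its domain is bounded in $\kappa$. The set $D$ of all $y>\sup\operatorname{dom}g$ with $h_y=g$ has size $\kappa$, and $D\subseteq S(t_i,\gamma_i)$ for every $i$. Hence each $D\cap P_i$ is finite and $|D|\le\mathfrak m\cdot\omega=\mathfrak m<\kappa$, a contradiction.
\end{proof}

The height of $\mathcal T$ is controlled by the fact that two points determine the history.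

\begin{lemma}\label{lem:history}
One can assign to each $b\in\mathcal T$ a legal play $t_b$ such that
\begin{itemize}
\item[(a)] $t_b=\emptyset$ if $|b|\le1$, and $b\subseteq N(t_b)$ if $|b|\ge2$;
\item[(b)] if $b\subseteq c\in\mathcal T$, then $t_b$ is an initial segment of $t_c$; in particular $\ell(t_c)\le\ell(t_b)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $|b|\ge2$, $y=\max b$, and $x\in b$, $x<y$. If $b\subseteq N(t)$ with $t\in\mathcal Q$, the initial segment of $t$ whose last point is $y$ is legal and contains $b$ among its points, because points increase along $t$. There is only one legal play with last point $y$ whose points include $b$: if $r^\frown(\gamma,y)$ and $r'^\frown(\gamma',y)$ are two such, then $x\in N(r)\cap N(r')$ and $(r,\gamma)=h_y(x)=(r',\gamma')$. Call this play $t_b$. If $b\subseteq c$ and $|b|\ge2$, the initial segment of $t_c$ with last point $\max b$ has the defining property of $t_b$, so it equals $t_b$. If $|b|\le1$, (b) is trivial.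
\end{proof}

\section{The compact spaces $\mathcal F(\zeta,n)$}\label{sec:spaces}

Fix $\zeta\ge1$ and $n\ge1$. As $\omega_1$ followed $\omega$ in Section~\ref{sec:finite}, each factor must tolerate partitions into as many pieces as there are finite data in the earlier factors. So put
\[
\mathfrak m_1=\max(\omega,|\zeta|),\qquad\kappa_i=(2^{\mathfrak m_i})^+,\qquad\mathfrak m_{i+1}=\kappa_i ,
\]
let $\mathcal T_i=\mathcal T(\zeta,\mathfrak m_i)$ be the family on $Y_i=\kappa_i$ from Definition~\ref{def:legal}, let $X=Y_1\times\dots\times Y_n$ with projections $\pi_i$, and define the hereditary family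
\[
\mathcal F(\zeta,n)=\{u\subseteq X\ \text{finite}:\ \pi_i(u)\in\mathcal T_i\ \text{for }i=1,\dots,n\}.
\]

We recall some ordinal arithmetic. Every ordinal has a unique Cantor normal form $\omega^{\beta_1}c_1+\dots+\omega^{\beta_k}c_k$ with $\beta_1>\dots>\beta_k$ and $0<c_i<\omega$. The \emph{natural sum} $\xi\oplus\eta$ is formed by adding the coefficients of equal powers of $\omega$. It is commutative, associative and strictly increasing in each variable, and $\xi,\eta<\omega^\alpha$ implies $\xi\oplus\eta<\omega^\alpha$. The \emph{infinite part} $\lfloor\xi\rfloor$ is obtained by deleting the $\omega^0$ term; it is the largest ordinal $\le\xi$ that is zero or a limit, it is nondecreasing in $\xi$, and the interval $[\lfloor\xi\rfloor,\xi)$ is finite. A natural sum of infinite parts has no $\omega^0$ term, so it is again zero or a limit.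

To apply Lemma~\ref{lem:hered} we need a strictly decreasing $\rho$. The first candidate, the natural sum of the labels $\ell(t_{\pi_i(u)})$, is only nonincreasing: one can add a point to $u$ without changing any projection, or add to a projection an earlier point of the play already determined. Only a bounded number of such additions is possible, so we discard the finite parts of the labels and put in their place a finite counter that accounts for both.

\begin{proposition}\label{prop:height}
Let $\alpha\ge1$, $1\le\zeta<\omega^\alpha$, $n\ge1$ and $\mathcal F=\mathcal F(\zeta,n)$. There is an ordinal-valued $\rho$ on $\mathcal F$ with $\rho(v)<\rho(u)$ for $u\subsetneq v$ and $\rho(\emptyset)+1<\omega^\alpha$. Consequently $\mathcal F$ is compact, $\mathcal F^{(\omega^\alpha)}=\emptyset$ and $\mathrm{Sz}(C(\mathcal F))\le\omega^\alpha$.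
\end{proposition}

\begin{proof}
For $u\in\mathcal F$ let $\ell_i(u)=\ell(t_{\pi_i(u)})$, computed in $\mathcal T_i$, and
\[
I(u)=\lfloor\ell_1(u)\rfloor\oplus\dots\oplus\lfloor\ell_n(u)\rfloor .
\]
Let $u\subseteq v\in\mathcal F$. By Lemma~\ref{lem:history}(b), $\lfloor\ell_i(v)\rfloor\le\lfloor\ell_i(u)\rfloor$ for all $i$. So $I(v)\le I(u)$, with equality exactly when $\lfloor\ell_i(v)\rfloor=\lfloor\ell_i(u)\rfloor$ for all $i$.

Suppose equality holds. We bound $|v|$ in terms of $u$. Fix $i$ and put $b=\pi_i(u)$, $c=\pi_i(v)$. The play $t_c$ extends $t_b$. The labels of the new moves are distinct, smaller than $\ell(t_b)$, and at least $\ell(t_c)\ge\lfloor\ell(t_c)\rfloor=\lfloor\ell(t_b)\rfloor$. So their number is at most the size $j_i$ of the finite interval $[\lfloor\ell(t_b)\rfloor,\ell(t_b))$. If $k_i$ is the length of $t_b$, Lemma~\ref{lem:history}(a) gives $|c|\le\max(1,k_i+j_i)$, and $|v|\le\prod_i\max(1,k_i+j_i)$. Therefore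
\[
q(u)=\max\{|v|-|u|:\ u\subseteq v\in\mathcal F,\ I(v)=I(u)\}
\]
is a natural number. Put $\rho(u)=I(u)+q(u)$.

Let $u\subsetneq v$. If $I(v)=I(u)$, take $v'\supseteq v$ with $I(v')=I(v)$ and $|v'|-|v|=q(v)$; then $q(u)\ge|v'|-|u|>q(v)$, so $\rho(v)<\rho(u)$. If $I(v)<I(u)$, then $I(u)$ is a limit ordinal above $I(v)$, so $\rho(v)=I(v)+q(v)<I(u)\le\rho(u)$.

Finally $I(\emptyset)$ is the natural sum of $n$ copies of $\lfloor\zeta\rfloor<\omega^\alpha$, so $I(\emptyset)<\omega^\alpha$, and adding the finite ordinal $q(\emptyset)+1$ keeps us below the limit ordinal $\omega^\alpha$. Lemma~\ref{lem:hered}(a) and Proposition~\ref{prop:CK} finish the proof.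
\end{proof}

\section{Shrinking convex combinations}\label{sec:lower}

We now repeat the two steps of Section~\ref{sec:finite} with rich sets in place of infinite sets. Goodness was defined so that the first step runs by induction on the label.

\begin{lemma}\label{lem:onestep}
Let $\mathcal T=\mathcal T(\zeta,\mathfrak m)$ on $\kappa$, let $P\subseteq\kappa$ be rich, let $0<\varepsilon<\lambda$ and $\mathrm{Sz}_\varepsilon(Z)\le\zeta$, and let $(z_y)_{y\in P}$ be a weakly null family in $B_Z$. Then there are a nonempty $b\in\mathcal T$ with $b\subseteq P$ and rational convex coefficients $(a_y)_{y\in b}$ with $\|\sum_{y\in b}a_yz_y\|<\lambda$.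
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:psi}(a), $\Psi(N(t))\ne\emptyset$ for every $t\in\mathcal Q$ with $N(t)\subseteq P$. Write $B_\xi=s^\xi_\varepsilon(B_{Z^*})$. We show by induction on $\ell(t)$ that $\Psi(N(t))\cap B_{\ell(t)}\ne\emptyset$ for every $P$-good $t$. For $\ell(t)=0$ this was just said. Let $\ell(t)>0$ and $\gamma<\ell(t)$. For infinitely many $y\in P$ the play $t^\frown(\gamma,y)$ is $P$-good with last label $\gamma$, so $\Psi(N(t)\cup\{y\})\cap B_\gamma\ne\emptyset$. Lemma~\ref{lem:psi}(b) gives $\Psi(N(t))\cap B_{\gamma+1}\neq\emptyset$. If $\ell(t)$ is a successor, take $\gamma+1=\ell(t)$. If it is a limit, the nonempty compact sets $\Psi(N(t))\cap B_{\gamma+1}$, $\gamma<\ell(t)$, decrease, and their intersection is $\Psi(N(t))\cap B_{\ell(t)}$. For $t=\emptyset$ we get $B_\zeta\ne\emptyset$, contradicting $\mathrm{Sz}_\varepsilon(Z)\le\zeta$.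
\end{proof}

\begin{proposition}\label{prop:lower}
Let $\mathcal F=\mathcal F(\zeta,n)$, $0<\varepsilon<\lambda<1$, $\mathrm{Sz}_\varepsilon(Z)\le\zeta$, and let $A\colon C(\mathcal F)\to Z$ satisfy $\|A\|\le1$. Then there is $w\in C(\mathcal F)$ with $\|w\|\ge1$ and $\|Aw\|\le\lambda^n$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:height}, with any $\alpha$ such that $\zeta<\omega^\alpha$, shows that Lemma~\ref{lem:hered} applies to $\mathcal F$. For $0\le j\le n$ a \emph{$j$-datum} is a tuple $d=(b_1,a^1,\dots,b_j,a^j)$ in which $b_i\in\mathcal T_i$ is nonempty and $a^i=(a^i_y)_{y\in b_i}$ is a rational probability vector. For such $d$ and $\bar y\in Y_{j+1}\times\dots\times Y_n$ put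
\[
w(d,\bar y)=\sum_{y_1\in b_1,\dots,y_j\in b_j}a^1_{y_1}\cdots a^j_{y_j}\,\varphi_{(y_1,\dots,y_j,\bar y)} .
\]
There is one $0$-datum, the empty one, with $w(\emptyset,\bar y)=\varphi_{\bar y}$. For $j\ge1$ a $j$-datum consists of finite subsets of $\kappa_1<\dots<\kappa_j$ and finitely many rationals, so there are at most $\kappa_j$ of them. In all cases there are at most $\mathfrak m_{j+1}$ $j$-data.

We show by induction on $j$ that for every $\bar y\in Y_{j+1}\times\dots\times Y_n$ there is a $j$-datum $d_j(\bar y)$ with $\|Aw(d_j(\bar y),\bar y)\|\le\lambda^j$. For $j=0$ this holds because $\|A\|\le1$. Assume it for some $j<n$ and fix $\bar y'\in Y_{j+2}\times\dots\times Y_n$ (the empty tuple if $j+1=n$). Partition $Y_{j+1}$ according to the value of $d_j(y,\bar y')$. There are at most $\mathfrak m_{j+1}$ pieces, so by Lemma~\ref{lem:pigeon} some piece $P$ is rich; let $d$ be the common datum on $P$. The vectors $z_y=\lambda^{-j}Aw(d,(y,\bar y'))$, $y\in P$, lie in $B_Z$. Because $d$ does not depend on $y$, the family $(z_y)_{y\in P}$ is a linear combination with fixed coefficients of the finitely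 many families $(A\varphi_{(y_1,\dots,y_j,y,\bar y')})_{y\in P}$, $(y_1,\dots,y_j)\in b_1\times\dots\times b_j$, each weakly null by Lemma~\ref{lem:hered}(b). So it is weakly null, and Lemma~\ref{lem:onestep} gives a nonempty $b_{j+1}\in\mathcal T_{j+1}$, $b_{j+1}\subseteq P$, and a rational probability vector $a^{j+1}$ on it with $\|\sum_ya^{j+1}_yz_y\|<\lambda$. For $d'=(d,b_{j+1},a^{j+1})$ we have $Aw(d',\bar y')=\lambda^j\sum_ya_y^{j+1}z_y$, so $d_{j+1}(\bar y')=d'$ works.

For $j=n$ we obtain $d=(b_1,a^1,\dots,b_n,a^n)$ and $w=w(d,\emptyset)$ with $\|Aw\|\le\lambda^n$. The box $u=b_1\times\dots\times b_n$ has $\pi_i(u)=b_i\in\mathcal T_i$, so $u\in\mathcal F$, and $w$ is a convex combination of $(\varphi_x)_{x\in u}$. By Lemma~\ref{lem:hered}(c), $\|w\|\ge1$.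
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
The ordinal $\omega^\alpha$ is the supremum of a nondecreasing sequence $1\le\zeta_n<\omega^\alpha$: take $\zeta_n=\omega^\beta n$ if $\alpha=\beta+1$, and $\zeta_n=\omega^{\alpha_n}$ with $\alpha_n$ increasing to $\alpha$ otherwise. Let $K_n=\mathcal F(\zeta_n,n)$. By Proposition~\ref{prop:height}, $K_n$ is compact, $K_n^{(\omega^\alpha)}=\emptyset$, so that $K_n$ is scattered, and $\mathrm{Sz}(C(K_n))\le\omega^\alpha$. Let $J_n\colon C(K_n)\to E$ and $R_n\colon E\to C(K_n)$ be the canonical injection and projection.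

The operators $T_N=\sum_{n\le N}\frac1nJ_nI_{C(K_n)}R_n$ belong to the ideal $\mathcal{SZ}_\alpha$, and $\|T-T_N\|\le1/(N+1)$. By (K1) the ideal is closed, so $T\in\mathcal{SZ}_\alpha$.

Suppose $T=BA$ with $A\colon E\to Z$, $B\colon Z\to E$ and $\mathrm{Sz}_\varepsilon(Z)<\omega^\alpha$ for some $\varepsilon\in(0,1)$. Moving a scalar from $A$ to $B$, we may assume $\|A\|\le1$. Choose $\lambda\in(\varepsilon,1)$ and $n_0$ with $\mathrm{Sz}_\varepsilon(Z)\le\zeta_n$ for all $n\ge n_0$. For such $n$, Proposition~\ref{prop:lower} applied to $AJ_n$ gives $w_n\in C(K_n)$ with $\|w_n\|\ge1$ and $\|AJ_nw_n\|\le\lambda^n$. Then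
\[
\frac1n\le\|TJ_nw_n\|=\|BAJ_nw_n\|\le\|B\|\lambda^n\qquad(n\ge n_0),
\]
which is false for large $n$, since $n\lambda^n\to0$. Finally, if $\mathrm{Sz}(Z)\le\omega^\alpha$ then $\mathrm{Sz}_{1/2}(Z)<\omega^\alpha$ by Lemma~\ref{lem:basic}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(i)$\Rightarrow$(ii) is (K2).

(ii)$\Rightarrow$(iii). The ideal property gives $\mathcal O_\alpha\subseteq\mathcal{SZ}_\alpha$, and (ii) is the reverse inclusion. So $\mathcal O_\alpha=\mathcal{SZ}_\alpha$, which is closed by (K1).

(iii)$\Rightarrow$(i). Suppose that $\alpha$ does not have uncountable cofinality. If $\alpha=0$, then by Proposition~\ref{prop:zero} $\mathcal O_0$ is the class of operators that factor through finite-dimensional spaces, that is, the finite-rank operators. The operator $(x_n)\mapsto(x_n/n)$ on $c_0$ has infinite rank and is the norm limit of its finite-rank truncations, so $\mathcal O_0$ is not closed. If $\alpha\ge1$, then $\alpha$ is a successor or has cofinality $\omega$; take $T$ and $T_N$ from the preceding proof. The operator $T_N$ factors through the finite sum $Z_N=(\bigoplus_{n\le N}C(K_n))_{c_0}$,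 and $I_{Z_N}$ is a sum of $N$ operators each factoring through some $I_{C(K_n)}\in\mathcal{SZ}_\alpha$, so $\mathrm{Sz}(Z_N)\le\omega^\alpha$. Thus $T_N\in\mathcal O_\alpha$ and $T_N\to T$, while $T\notin\mathcal O_\alpha$ by Theorem~\ref{thm:example}.
\end{proof}

\begin{remark}\label{rem:hyp}
Countable cofinality enters only through the sequence $(\zeta_n)$, which must be chosen before $Z$ and must eventually dominate every ordinal below $\omega^\alpha$. If $\alpha$ has uncountable cofinality, every such sequence is bounded below $\omega^\alpha$ and no $n_0$ need exist, in accordance with (K2). The bound $\varepsilon<1$ leaves room for $\lambda<1$; some bound is necessary, since $\mathrm{Sz}_\varepsilon(Z)=1$ for every $Z$ when $\varepsilon\ge2$. Of the weights $1/n$ the proof uses only that they tend to zero, which puts $T$ in $\mathcal{SZ}_\alpha$, and that they are not $O(\lambda^n)$ for any $\lambda<1$.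
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brooker}
Philip A.~H. Brooker, \emph{Asplund operators and the Szlenk index}, arXiv:1003.5710 (2010).

\end{thebibliography}
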